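\title{Strong density of Lipschitz functions in Sobolev spaces on weighted Banach spaces}

\begin{abstract}
Let $\mathbb{B}$ be a separable Banach space with the Radon--Nikod\'ym property, let $\mu$ be a finite Borel measure on $\mathbb{B}$, and let $W^{1,p}(\mathbb{B},\mu)$, $1<p<\infty$, be the Sobolev space defined through test plans. We ask whether bounded Lipschitz functions are dense in $W^{1,p}(\mathbb{B},\mu)$ for the Sobolev norm. The answer is negative: on $\ell^1$ we construct a compactly supported probability measure $\mu$ and a bounded function $f$ with $|D_\mu f|=1$ whose distance from the bounded Lipschitz functions equals $1$ for every $p$. We also show that density holds for all $\mu$ and $p$ if and only if $\mathbb{B}^*$ is separable, and that the same condition characterizes the separability of all the spaces $W^{1,p}(\mathbb{B},\mu)$.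
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Sobolev functions defined by test plans}

All Banach spaces are real, and $\mathbb{N}=\{1,2,\dots\}$. A Banach space $\mathbb{B}$ has the \emph{Radon--Nikod\'ym property} (RNP) if, for every finite measure space $(Z,\Sigma,m)$, every countably additive $M\colon\Sigma\to\mathbb{B}$ of bounded variation that vanishes on $m$-null sets has the form $M(A)=\int_A v\,dm$ for a Bochner integrable $v\colon Z\to\mathbb{B}$. The property does not change under an equivalent renorming. We recall two standard facts.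
\begin{itemize}
\item[(R1)] If $\mathbb{B}$ has the RNP, every absolutely continuous curve $\gamma\colon[0,1]\to\mathbb{B}$ is differentiable at almost every $t$, and $\gamma_1-\gamma_0=\int_0^1\dot\gamma_t\,dt$. In particular $\|\gamma_1-\gamma_0\|\le\int_0^1\|\dot\gamma_t\|\,dt$.
\item[(R2)] Every separable dual space has the RNP \cite[Theorem III.3.1]{DU}. This applies to $\ell^1=c_0^*$ and to every separable reflexive space.
\end{itemize}

A \emph{weighted Banach space} is a pair $(\mathbb{B},\mu)$, where $\mathbb{B}$ is a separable Banach space with the RNP and $\mu$ is a finite nonnegative Borel measure on $\mathbb{B}$. Fix $p\in(1,\infty)$ and $q=p/(p-1)$, and let $e_t(\gamma)=\gamma_t$ for $\gamma\in C([0,1];\mathbb{B})$. We write $T_\#m$ for the image of a measure $m$ under a map $T$.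

\begin{definition}\label{def:sobolev}
A \emph{$q$-test plan} is a Borel probability measure $\pi$ on $C([0,1];\mathbb{B})$ that is concentrated on absolutely continuous curves, satisfies $\int\!\int_0^1\|\dot\gamma_t\|^q\,dt\,d\pi(\gamma)<\infty$, and admits a constant $C>0$ with $(e_t)_\#\pi\le C\mu$ for all $t\in[0,1]$. The set of $q$-test plans is $\Pi_q(\mathbb{B},\mu)$. A function $f\in L^p(\mu)$ is \emph{$p$-Sobolev} if there is $G\in L^p(\mu)$, $G\ge0$, such that
\begin{equation}\label{eq:wug}
\int f(\gamma_1)-f(\gamma_0)\,d\pi(\gamma)\le\int\!\!\int_0^1G(\gamma_t)\,\|\dot\gamma_t\|\,dt\,d\pi(\gamma)\qquad\text{for every }\pi\in\Pi_q(\mathbb{B},\mu).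
\end{equation}
Such a $G$ is called \emph{admissible} for $f$.
\end{definition}

Among the admissible functions there is a $\mu$-a.e.\ minimal one, the \emph{minimal $p$-weak upper gradient} $|D_\mu f|$. The $p$-Sobolev functions form a Banach space $W^{1,p}(\mathbb{B},\mu)$ with the norm
\[
\|f\|_{W^{1,p}(\mathbb{B},\mu)}=\big(\|f\|_{L^p(\mu)}^p+\||D_\mu f|\|_{L^p(\mu)}^p\big)^{1/p}.
\]

Inequality \eqref{eq:wug} is the fundamental theorem of calculus, $f(\gamma_1)-f(\gamma_0)\le\int_0^1\|df(\gamma_t)\|\,\|\dot\gamma_t\|\,dt$, averaged over a family of curves. The bound $(e_t)_\#\pi\le C\mu$ says that the family does not concentrate with respect to $\mu$. It makes both sides of \eqref{eq:wug} independent of the Borel representatives of $f$ and $G$, and together with H\"older's inequality it makes them finite. The velocity is a Borel function of $(t,\gamma)$: take the limit of $n(\gamma_{\min(t+1/n,1)}-\gamma_t)$ where it exists and $0$ elsewhere. The same bound confines the curves to the support of $\mu$.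

\begin{lemma}\label{lem:stay}
If $\mu$ is concentrated on a closed set $K$ and $\pi\in\Pi_q(\mathbb{B},\mu)$, then $\pi$-a.e.\ curve $\gamma$ satisfies $\gamma_t\in K$ for all $t\in[0,1]$.
\end{lemma}

\begin{proof}
For each $t$ we have $\pi(\{\gamma:\gamma_t\notin K\})\le C\mu(\mathbb{B}\setminus K)=0$. So $\pi$-a.e.\ $\gamma$ lies in $K$ at all rational times, and then at all times because $\gamma$ is continuous and $K$ is closed.
\end{proof}

Thus $|D_\mu f|$ measures the variation of $f$ only in the directions in which $\mu$ allows mass to move. In the extreme case where $K$ is totally disconnected, every test plan is concentrated on constant curves, $G=0$ is admissible for every $f$, and $W^{1,p}(\mathbb{B},\mu)=L^p(\mu)$. The counterexamples below use measures that allow motion in many directions and forbid it in one.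

\subsection{Density in energy and strong density}

Let $\mathrm{LIP}_b(\mathbb{B})$ be the space of bounded Lipschitz functions on $\mathbb{B}$, and let $\mathrm{lip}(f)(x)=\limsup_{y\to x}|f(y)-f(x)|/\|y-x\|$ (and $0$ at isolated points). A \emph{smooth cylindrical function} is a function $f(x)=\varphi(\ell_1(x),\dots,\ell_n(x))$ with $\ell_1,\dots,\ell_n\in\mathbb{B}^*$ and $\varphi\in C_b^\infty(\mathbb{R}^n)$, that is, $\varphi$ is bounded with bounded derivatives of all orders. Its differential is $df(x)=\sum_i\partial_i\varphi(\ell_1(x),\dots,\ell_n(x))\,\ell_i\in\mathbb{B}^*$, and $\|df\|$ denotes the function $x\mapsto\|df(x)\|_{\mathbb{B}^*}$. Smooth cylindrical functions belong to $\mathrm{LIP}_b(\mathbb{B})$ and form a vector space. The following facts are known for every weighted Banach space and every $p\in(1,\infty)$.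
\begin{itemize}
\item[(K1)] $\mathrm{LIP}_b(\mathbb{B})\subseteq W^{1,p}(\mathbb{B},\mu)$, and $|D_\mu f|\le\mathrm{lip}(f)$ for $f\in\mathrm{LIP}_b(\mathbb{B})$.
\item[(K2)] (Density in energy.) For every $f\in W^{1,p}(\mathbb{B},\mu)$ there are smooth cylindrical functions $f_n$ with $f_n\to f$ and $\|df_n\|\to|D_\mu f|$ strongly in $L^p(\mu)$.
\item[(K3)] If $W^{1,p}(\mathbb{B},\mu)$ is reflexive, then it is separable and smooth cylindrical functions are strongly dense in it.
\end{itemize}

Density in energy controls the \emph{size} of $df_n$ and says nothing about its direction, whereas strong convergence requires $|D_\mu(f-f_n)|\to0$. In the reflexive case the gap is closed by a soft argument: the sequence in (K2) is bounded in $W^{1,p}(\mathbb{B},\mu)$, a subsequence converges weakly, the limit is $f$, and by Mazur's theorem convex combinations of the $f_n$ converge to $f$ in norm. Non-reflexive Sobolev spaces of metric measure spaces are known to exist, and for such spaces this argument is not available. The following question is posed in \cite{PR}.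

\medskip
\noindent\textbf{Problem.} \emph{Is $\mathrm{LIP}_b(\mathbb{B})$ dense in $W^{1,p}(\mathbb{B},\mu)$, with respect to the norm $\|\cdot\|_{W^{1,p}(\mathbb{B},\mu)}$, for every weighted Banach space $(\mathbb{B},\mu)$ and every $p\in(1,\infty)$?}
\medskip

One may well expect a positive answer. It holds in the reflexive case and in the totally disconnected example above; the class $\mathrm{LIP}_b(\mathbb{B})$ is larger than the class of approximants in (K2); and (K2) already provides convergence of the norms, which in uniformly convex spaces upgrades weak convergence to strong convergence.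

\subsection{Results}

The answer is negative for every $p$, already on $\ell^1$.

\begin{theorem}\label{thm:ell1}
There are a Borel probability measure $\mu$ on $\ell^1$ with compact support and a bounded Borel function $f$, both independent of $p$, such that for every $p\in(1,\infty)$ we have $f\in W^{1,p}(\ell^1,\mu)$, $|D_\mu f|=1$ $\mu$-a.e., and
\[
\inf_{h\in\mathrm{LIP}_b(\ell^1)}\|f-h\|_{W^{1,p}(\ell^1,\mu)}=\inf_{h\in\mathrm{LIP}_b(\ell^1)}\||D_\mu(f-h)|\|_{L^p(\mu)}=1=\||D_\mu f|\|_{L^p(\mu)}.
\]
\end{theorem}

So no bounded Lipschitz function approximates the gradient of $f$ better than the function $0$ does. The relevant feature of $\ell^1$ is that its dual is not separable.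

\begin{theorem}\label{thm:class}
Let $\mathbb{B}$ be a separable Banach space with the RNP. The following are equivalent:
\begin{itemize}
\item[(a)] $\mathbb{B}^*$ is separable;
\item[(b)] for all finite $\mu$ and all $p\in(1,\infty)$, smooth cylindrical functions are dense in $W^{1,p}(\mathbb{B},\mu)$;
\item[(c)] for all finite $\mu$ and all $p\in(1,\infty)$, $\mathrm{LIP}_b(\mathbb{B})$ is dense in $W^{1,p}(\mathbb{B},\mu)$;
\item[(d)] for some $p\in(1,\infty)$, $\mathrm{LIP}_b(\mathbb{B})$ is dense in $W^{1,p}(\mathbb{B},\mu)$ for every compactly supported Borel probability measure $\mu$;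
\item[(e)] for all finite $\mu$ and all $p\in(1,\infty)$, $W^{1,p}(\mathbb{B},\mu)$ is separable;
\item[(f)] for some $p\in(1,\infty)$, $W^{1,p}(\mathbb{B},\mu)$ is separable for every compactly supported Borel probability measure $\mu$.
\end{itemize}
If $\mathbb{B}^*$ is not separable, one compactly supported $\mu$ and one $f$ witness the failure of density for all $p\in(1,\infty)$ simultaneously.
\end{theorem}

The implications (b)$\Rightarrow$(c)$\Rightarrow$(d) and (e)$\Rightarrow$(f) are immediate. Proposition~\ref{prop:nonsep} gives (d)$\Rightarrow$(a) and the last sentence of the theorem, Proposition~\ref{prop:embed} gives (f)$\Rightarrow$(a), and Proposition~\ref{prop:sep} gives (a)$\Rightarrow$(b) and (a)$\Rightarrow$(e). Together they prove Theorem~\ref{thm:class}. Section~\ref{sec:segments} shows the obstruction to density on two segments. Section~\ref{sec:box} turns it into a criterion, which is applied to $\ell^1$ in Section~\ref{sec:ell1} and to spaces with nonseparable dual in Section~\ref{sec:nonsep}.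

\section{Two segments}\label{sec:segments}

In $\mathbb{R}^2$ with the norm $|x_0|+|x_1|$ consider the segments $\{0\}\times[0,a]$ and $\{\delta\}\times[0,a]$, where $\delta$ is much smaller than $a$. Let $\mu$ be the normalized length measure on their union, and let
\[
f(0,z)=z,\qquad f(\delta,z)=-z .
\]
By Lemma~\ref{lem:stay} the curves of a test plan cannot pass from one segment to the other, so $G=1$ is admissible for $f$: the jump of $f$ between the segments is invisible to the Sobolev norm. A Lipschitz function does see the gap. Let $h$ be $L$-Lipschitz and $g=f-h$. Integrating upward along the first segment and downward along the second,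
\begin{align*}
\int|\partial_zg|\,d\mu&\ge\frac1{2a}\Big[\big(g(0,a)-g(0,0)\big)-\big(g(\delta,a)-g(\delta,0)\big)\Big]\\
&=1-\frac1{2a}\Big[\big(h(0,a)-h(\delta,a)\big)-\big(h(0,0)-h(\delta,0)\big)\Big]\ \ge\ 1-\frac{L\delta}{a}.
\end{align*}
The increments of $h$ along the two segments differ by at most $2L\delta$, while those of $f$ differ by $2a$. To approximate the derivative of $f$ with error less than $1/2$ one needs $L>a/(2\delta)$.

Here $f$ is itself Lipschitz on the support of $\mu$. To defeat every $L$ we need one function that contains this configuration at infinitely many scales $(a_n,\delta_n)$ with $\delta_n/a_n\to0$. If the pairs of segments are placed side by side, the $n$-th pair has mass $m_n\to0$, and the computation gives only the lower bound $m_n(1-L\delta_n/a_n)$, which tends to $0$. Each scale must therefore carry the whole mass. We achieve this with a product. The two points $0,\delta$ are replaced by a Cantor set, in which the $n$-th digit splits the points into pairs at distance $\delta_n$. The segment is replaced by a box $\prod_n[0,a_n]$ with one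 direction $e_n$ for each scale, and $f=\sum_n\pm z_n$, where the $n$-th sign is given by the $n$-th digit. The gradient of the sum of the first $N$ terms along the box is the functional $(\pm1,\dots,\pm1,0,\dots)$. If the directions $e_n$ are orthonormal in a Hilbert space, its norm is $\sqrt N$, which is unbounded. If they are the unit vectors of $\ell^1$, its norm is the supremum norm and equals $1$. This is why $\ell^1$ is the first example.

\section{Box measures and an obstruction to density}\label{sec:box}

In this section $\mathbb{B}$ is a separable Banach space with the RNP. Let $\Omega=\{0,1\}^{\mathbb{N}}$ with the product topology and the fair coin measure $\nu$. Let $\varepsilon_n(\omega)=(-1)^{\omega_n}$, and let $\sigma_n\colon\Omega\to\Omega$ flip the $n$-th digit. Then $\sigma_n$ preserves $\nu$ and $\varepsilon_n\circ\sigma_n=-\varepsilon_n$.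

\subsection{Sliding along one edge of a box}

Let $J$ be a nonempty countable set with the discrete topology, let $x_j\in\mathbb{B}$ $(j\in J)$ be unit vectors, and let $a_j>0$ with $\sum_ja_j<\infty$. Let $Q=\prod_j[0,a_j]$ with the product topology and the product $\lambda$ of the normalized Lebesgue measures. The map $S(z)=\sum_jz_jx_j$ is continuous on $Q$, being a uniform limit of finite sums. Given a continuous map $b\colon\Omega\to\mathbb{B}$, put
\begin{equation}\label{eq:box}
\Psi(\omega,z)=b(\omega)+S(z),\qquad K=\Psi(\Omega\times Q),\qquad\mu=\Psi_\#(\nu\otimes\lambda).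
\end{equation}
Then $K$ is compact and $\mu$ is a Borel probability measure concentrated on $K$. We call $\mu$ a \emph{box measure}.

A single segment is not a test plan when $\mu$ has no atoms, so the integration along full segments in Section~\ref{sec:segments} must be replaced. We move a fraction $1-\theta$ of the mass by a fraction $\theta$ of the length of an edge. The moving mass stays inside the box, and its density stays below $1/(1-\theta)$. The edge and the orientation may depend on $\omega$.

\begin{lemma}\label{lem:slide}
Let $\mu$ be the box measure \eqref{eq:box}. Let $j\colon\Omega\to J$ and $\varepsilon\colon\Omega\to\{-1,1\}$ be continuous, and suppose that $a_{j(\omega)}=r$ for all $\omega$. Let $\theta\in(0,1)$, let $P$ be the restriction of $(1-\theta)^{-1}\,\nu\otimes\lambda$ to $R=\{(\omega,z):z_{j(\omega)}\le(1-\theta)r\}$, and for a function $g$ on $\mathbb{B}$ put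
\[
\Delta g(\omega,z)=g\big(\Psi(\omega,z)+\theta r\,x_{j(\omega)}\big)-g\big(\Psi(\omega,z)\big).
\]
Then $P$ is a probability measure, and for every $p\in(1,\infty)$ and every Borel function $g\in W^{1,p}(\mathbb{B},\mu)$,
\begin{equation}\label{eq:slide}
\int\varepsilon(\omega)\,\Delta g(\omega,z)\,dP(\omega,z)\le\frac{\theta r}{1-\theta}\int|D_\mu g|\,d\mu .
\end{equation}
\end{lemma}

\begin{proof}
For each $\omega$ the section of $R$ has $\lambda$-measure $1-\theta$, so $P$ is a probability measure. Let $s(\omega,t)=t\theta r$ if $\varepsilon(\omega)=1$ and $s(\omega,t)=(1-t)\theta r$ if $\varepsilon(\omega)=-1$. For $(\omega,z)\in R$ consider the curve $\gamma_t=\Psi(\omega,z)+s(\omega,t)\,x_{j(\omega)}$. It depends continuously on $(\omega,z)$, has constant speed $\theta r$, and satisfies $g(\gamma_1)-g(\gamma_0)=\varepsilon(\omega)\Delta g(\omega,z)$. Let $\pi$ be the image of $P$ under $(\omega,z)\mapsto\gamma$.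

We bound the marginals of $\pi$. Fix $t$ and $\omega$, write $j=j(\omega)$ and $s=s(\omega,t)\in[0,\theta r]$, and let $z^s$ be $z$ with the coordinate $z_j$ replaced by $z_j+s$. If $z_j\le(1-\theta)r$, then $z^s\in Q$ and $\gamma_t=\Psi(\omega,z^s)$. For a Borel set $A\subseteq\mathbb{B}$ let $A_\omega=\{z\in Q:\Psi(\omega,z)\in A\}$. Translation invariance of Lebesgue measure in the $j$-th coordinate gives
\[
\lambda\big(\{z:z_j\le(1-\theta)r,\ z^s\in A_\omega\}\big)=\lambda\big(\{z'\in A_\omega:s\le z'_j\le s+(1-\theta)r\}\big)\le\lambda(A_\omega).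
\]
Integrating in $\omega$ yields $(e_t)_\#\pi(A)\le(1-\theta)^{-1}\mu(A)$. Hence $\pi\in\Pi_q(\mathbb{B},\mu)$ for every $q$, and \eqref{eq:wug} with $G=|D_\mu g|$ gives
\[
\int\varepsilon\,\Delta g\,dP\le\theta r\int_0^1\!\!\int G\,d(e_t)_\#\pi\,dt\le\frac{\theta r}{1-\theta}\int G\,d\mu .\qedhere
\]
\end{proof}

\subsection{Functions that are linear on each fiber}

We now place the Cantor set along a direction transversal to the box. Let $e_0\in\mathbb{B}$ be a unit vector, let $\ell_0\in\mathbb{B}^*$ with $\ell_0(e_0)=1$, and let $X=\ker\ell_0$, so that $\mathbb{B}=\mathbb{R}e_0\oplus X$. For an integer $\beta\ge3$ put $\kappa(\omega)=\sum_i2\omega_i\beta^{-i}$. If $k$ is the first index with $\omega_k\ne\omega'_k$, then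
\[
|\kappa(\omega)-\kappa(\omega')|\ge2\beta^{-k}-\sum_{i>k}2\beta^{-i}=2\beta^{-k}\Big(1-\frac1{\beta-1}\Big)>0 .
\]
So $\kappa$ is continuous and injective on the compact space $\Omega$, and $\kappa(\Omega)$ is homeomorphic to $\Omega$, hence totally disconnected. Also $|\kappa(\sigma_n\omega)-\kappa(\omega)|=2\beta^{-n}$.

Assume that all $x_j$ lie in $X$, and take $b(\omega)=\kappa(\omega)e_0$ in \eqref{eq:box}. The map $(\omega,w)\mapsto\kappa(\omega)e_0+w$ is a continuous bijection of the compact space $\Omega\times S(Q)$ onto $K$ (apply $\ell_0$ to recover $\omega$), hence a homeomorphism. Let $D$ be the closed unit ball of $X^*$. For a weak* continuous map $F\colon\Omega\to D$ define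
\[
f_F(\kappa(\omega)e_0+w)=\langle F(\omega),w\rangle\quad\text{for }(\omega,w)\in\Omega\times S(Q),\qquad f_F=0\ \text{ on }\mathbb{B}\setminus K .
\]

\begin{proposition}\label{prop:obstruction}
In this setting, let $p\in(1,\infty)$.
\begin{itemize}
\item[(i)] The function $f_F$ is Borel and bounded by $\sum_ja_j$, it belongs to $W^{1,p}(\mathbb{B},\mu)$, and $|D_\mu f_F|\le1$.
\item[(ii)] Suppose that there are $c>0$, numbers $r_n>0$ and continuous maps $j_n\colon\Omega\to J$ $(n\in\mathbb{N})$ such that
\begin{itemize}
\item[(H1)] $j_n\circ\sigma_n=j_n$ and $a_{j_n(\omega)}=r_n$ for all $\omega$;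
\item[(H2)] $\langle F(\omega)-F(\sigma_n\omega),x_{j_n(\omega)}\rangle\ge c$ whenever $\omega_n=0$;
\item[(H3)] $\beta^{-n}/r_n\to0$.
\end{itemize}
Then $\||D_\mu(f_F-h)|\|_{L^p(\mu)}\ge\int|D_\mu(f_F-h)|\,d\mu\ge c/2$ for every $h\in\mathrm{LIP}_b(\mathbb{B})$.
\end{itemize}
\end{proposition}

In the language of Section~\ref{sec:segments}, (H1) says that paired points slide in the same direction by the same amount, (H2) that the slopes of $f_F$ at paired points differ by at least $c$, and (H3) that $\delta_n/a_n\to0$.

\begin{proof}
Write $f=f_F$.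

(i) We have $|\langle F(\omega),w\rangle|\le\|w\|\le\sum_ja_j$. The estimate
\[
|\langle F(\omega'),w'\rangle-\langle F(\omega),w\rangle|\le\|w'-w\|+|\langle F(\omega')-F(\omega),w\rangle|
\]
and the weak* continuity of $F$ show that $f$ is continuous on the compact set $K$. So $f$ is Borel. Let $\pi\in\Pi_q(\mathbb{B},\mu)$. By Lemma~\ref{lem:stay}, $\pi$-a.e.\ $\gamma$ stays in $K$. For such $\gamma$ the set $\{\ell_0(\gamma_t):t\in[0,1]\}$ is a connected subset of $\kappa(\Omega)$, hence a single point $\kappa(\omega)$. Then $\gamma_1-\gamma_0\in X$, and by (R1)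
\[
f(\gamma_1)-f(\gamma_0)=\langle F(\omega),\gamma_1-\gamma_0\rangle\le\|\gamma_1-\gamma_0\|\le\int_0^1\|\dot\gamma_t\|\,dt .
\]
So $G=1$ is admissible for $f$.

(ii) Let $h\in\mathrm{LIP}_b(\mathbb{B})$ have Lipschitz constant $L$. By (i) and (K1), $g=f-h$ belongs to $W^{1,p}(\mathbb{B},\mu)$. Fix $n$ and $\theta\in(0,1)$, and apply Lemma~\ref{lem:slide} with $j=j_n$, $\varepsilon=\varepsilon_n$, $r=r_n$. Write $\sigma=\sigma_n$. By (H1) the set $R$ is invariant under $\sigma\times\mathrm{id}$, so $\sigma\times\mathrm{id}$ preserves $P$. Since $\varepsilon_n\circ\sigma=-\varepsilon_n$,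
\begin{equation}\label{eq:symm}
\int\varepsilon_n\,\Delta g\,dP=\frac12\int\varepsilon_n(\omega)\big(\Delta g(\omega,z)-\Delta g(\sigma\omega,z)\big)\,dP(\omega,z).
\end{equation}

\emph{Contribution of $f$.} For $(\omega,z)\in R$ both points in the definition of $\Delta f(\omega,z)$ lie in the fiber $\kappa(\omega)e_0+S(Q)$, so $\Delta f(\omega,z)=\theta r_n\langle F(\omega),x_{j_n(\omega)}\rangle$. By (H1),
\[
\varepsilon_n(\omega)\big(\Delta f(\omega,z)-\Delta f(\sigma\omega,z)\big)=\theta r_n\,\varepsilon_n(\omega)\,\langle F(\omega)-F(\sigma\omega),x_{j_n(\omega)}\rangle\ge c\,\theta r_n .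
\]
For $\omega_n=0$ the inequality is (H2), and for $\omega_n=1$ it is (H2) applied to $\sigma\omega$.

\emph{Contribution of $h$.} The starting points $\Psi(\omega,z)$ and $\Psi(\sigma\omega,z)$ are at distance $2\beta^{-n}$, and by (H1) so are the displaced points. Hence $|\Delta h(\omega,z)-\Delta h(\sigma\omega,z)|\le4L\beta^{-n}$.

Inserting both bounds in \eqref{eq:symm}, using \eqref{eq:slide}, and multiplying by $(1-\theta)/(\theta r_n)$, we obtain
\[
(1-\theta)\Big(\frac c2-\frac{2L}{\theta}\,\frac{\beta^{-n}}{r_n}\Big)\le\int|D_\mu g|\,d\mu .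
\]
Let $n\to\infty$, using (H3), and then $\theta\to0$. This gives $\int|D_\mu g|\,d\mu\ge c/2$. The bound for the $L^p$ norm follows from H\"older's inequality, since $\mu$ is a probability measure.
\end{proof}

\section{The example in $\ell^1$}\label{sec:ell1}

\begin{proof}[Proof of Theorem~\ref{thm:ell1}]
Write points of $\ell^1$ as $x=(x_0,x_1,x_2,\dots)$, with unit vectors $e_0,e_1,\dots$. Let $\ell_0(x)=x_0$. Then $X=\{x:x_0=0\}$ is $\ell^1(\mathbb{N})$ and $X^*=\ell^\infty(\mathbb{N})$. Take $J=\mathbb{N}$, the unit vectors $e_i$ $(i\in\mathbb{N})$ as directions, $a_i=2^{-i}$ and $\beta=3$, so that $\Psi(\omega,z)=(\kappa(\omega),z_1,z_2,\dots)$ and $\kappa(\Omega)$ is the middle-thirds Cantor set. Let $\mu$ be the box measure \eqref{eq:box}. For $I\subseteq\mathbb{N}$ let $F_I(\omega)\in\ell^\infty(\mathbb{N})$ have $i$-th coordinate $\varepsilon_i(\omega)$ for $i\in I$ and $0$ for $i\notin I$. For $w\in X$ the series $\langle F_I(\omega),w\rangle=\sum_{i\in I}\varepsilon_i(\omega)w_i$ converges uniformly in $\omega$, so $F_I$ is weak* continuous with values in $D$.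 Put $f_I=f_{F_I}$ and $f=f_{\mathbb{N}}$, so that
\[
f_I(\Psi(\omega,z))=\sum_{i\in I}\varepsilon_i(\omega)z_i .
\]
Neither $\mu$ nor $f$ depends on $p$. By Proposition~\ref{prop:obstruction}(i), each $f_I$ is a bounded Borel function in $W^{1,p}(\ell^1,\mu)$ with $|D_\mu f_I|\le1$.

\emph{Lower bound.} Let $j_n(\omega)=n$ and $r_n=2^{-n}$. Then (H1) holds. If $\omega_n=0$, then $\langle F_{\mathbb{N}}(\omega)-F_{\mathbb{N}}(\sigma_n\omega),e_n\rangle=1-(-1)=2$, so (H2) holds with $c=2$. Finally $3^{-n}/2^{-n}\to0$, which is (H3). Proposition~\ref{prop:obstruction}(ii) gives, for every $h\in\mathrm{LIP}_b(\ell^1)$,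
\[
\|f-h\|_{W^{1,p}(\ell^1,\mu)}\ge\||D_\mu(f-h)|\|_{L^p(\mu)}\ge\int|D_\mu(f-h)|\,d\mu\ge1 .
\]
For $h=0$ this and $|D_\mu f|\le1$ give $|D_\mu f|=1$ $\mu$-a.e., since $\mu$ is a probability measure.

\emph{Both infima equal $1$.} The compact sets $\kappa(\{\omega_i=0\})$ and $\kappa(\{\omega_i=1\})$ are disjoint, so there is $\rho_i\in C_c^\infty(\mathbb{R})$ equal to $1$ near the first and to $-1$ near the second. Let $\chi\in C_c^\infty(\mathbb{R})$ satisfy $\chi(t)=t$ near $[0,1]$. The function
\[
h_N(x)=\sum_{i=1}^N\rho_i(x_0)\,\chi(x_i)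
\]
is smooth cylindrical, hence in $\mathrm{LIP}_b(\ell^1)$, and equals $f_{\{1,\dots,N\}}$ on $K$. So $f-h_N=f_{\{N+1,N+2,\dots\}}$ $\mu$-a.e. This function is bounded by $\sum_{i>N}2^{-i}=2^{-N}$ and has minimal gradient at most $1$. Therefore $\|f-h_N\|_{W^{1,p}(\ell^1,\mu)}^p\le2^{-Np}+1\to1$.
\end{proof}

Since $\ell^1$ is separable and has the RNP by (R2), the Problem has a negative answer for every $p\in(1,\infty)$.

\begin{remark}\label{rem:energy}
The functions $h_N$ form an explicit approximating sequence for (K2). On $K$ the derivatives $\rho_i'(x_0)$ vanish and $\chi'(x_i)=1$, so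
\[
dh_N(\Psi(\omega,z))=(0,\varepsilon_1(\omega),\dots,\varepsilon_N(\omega),0,\dots)\in\ell^\infty .
\]
Thus $h_N\to f$ uniformly on $K$ and $\|dh_N\|=1=|D_\mu f|$ $\mu$-a.e. At each point of $K$ the differentials converge weak* to $(0,F_{\mathbb{N}}(\omega))$, have the same norm as the limit, and stay at distance $1$ from it. The limits $(0,F_{\mathbb{N}}(\omega))$, $\omega\in\Omega$, are at mutual distance $2$.
\end{remark}

\section{Spaces with nonseparable dual}\label{sec:nonsep}

In Section~\ref{sec:ell1} the map $F_{\mathbb{N}}$ is weak* continuous and its values are an uncountable family of functionals that are uniformly separated in norm. Weak* continuity makes $f_F$ a Borel function, and separation provides the directions in (H2). In any nonseparable dual of a separable space we can find such a family. The difference is that the direction separating $F(\omega)$ from $F(\sigma_n\omega)$ now depends on the first $n-1$ digits of $\omega$, so the directions are indexed by a tree.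

Let $T$ be the set of finite $0$--$1$ words, including the empty word $\emptyset$. Let $|s|$ be the length of $s\in T$, and let $\omega|n$ be the word of the first $n$ digits of $\omega\in\Omega$.

\begin{lemma}\label{lem:tree}
Let $X$ be a separable Banach space with nonseparable dual, let $D$ be the closed unit ball of $X^*$, and let $\eta\in(0,1)$. There are unit vectors $x_s\in X$ $(s\in T)$ and a weak* continuous map $F\colon\Omega\to D$ such that $\langle F(\omega)-F(\omega'),x_s\rangle\ge\eta$ whenever $\omega$ extends $s0$ and $\omega'$ extends $s1$.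
\end{lemma}

\begin{proof}
\emph{An uncountable separated set.} By Zorn's lemma there is a maximal subset $A$ of the unit sphere of $X^*$ with $\|\xi-\xi'\|>\eta$ for all $\xi\ne\xi'$ in $A$. Suppose that $A$ is countable. Then its closed linear span is separable, hence a proper subspace. Riesz' lemma (for a proper closed subspace and $\eta<1$ there is a unit vector at distance more than $\eta$ from the subspace) gives a point that can be added to $A$, against maximality. So $A$ is uncountable.

\emph{Removing isolated parts.} Since $X$ is separable, $D$ with the weak* topology is compact and metrizable, by a metric $d\le1$, and has a countable base. Open sets and closures below refer to this topology. Let $A'$ be the set of points of $A$ all of whose neighborhoods contain uncountably many points of $A$. Each point of $A\setminus A'$ lies in a basic open set that meets $A$ in a countable set, so $A\setminus A'$ is countable. Hence $A'$ is nonempty, and every open set that meets $A'$ contains uncountably many points of $A'$, in particular two distinct ones.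

\emph{The tree.} We define open sets $U_s\subseteq D$ that meet $A'$, by induction on $|s|$. Put $U_\emptyset=D$. Given $U_s$, pick $\xi\ne\xi'$ in $U_s\cap A'$. Since $\|\xi-\xi'\|>\eta$, there is a unit vector $x_s\in X$ with $\langle\xi-\xi',x_s\rangle>\eta$. The function $(\zeta,\zeta')\mapsto\langle\zeta-\zeta',x_s\rangle$ is continuous on $D\times D$. So sufficiently small open $d$-balls $U_{s0}$ around $\xi$ and $U_{s1}$ around $\xi'$ have closures in $U_s$, have $d$-diameter at most $2^{-|s|-1}$, and satisfy $\langle\zeta-\zeta',x_s\rangle>\eta$ for $\zeta\in U_{s0}$, $\zeta'\in U_{s1}$.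

For $\omega\in\Omega$ the compact sets $\overline{U_{\omega|n}}$ decrease and their diameters tend to $0$. Let $F(\omega)$ be their unique common point. Since $\overline{U_{\omega|(n+1)}}\subseteq U_{\omega|n}$, we have $F(\omega)\in U_{\omega|n}$ for all $n$. If $\omega$ extends $s0$ and $\omega'$ extends $s1$, then $F(\omega)\in U_{s0}$ and $F(\omega')\in U_{s1}$, which gives the inequality. If $\omega|n=\omega'|n$, then $d(F(\omega),F(\omega'))\le2^{-n}$, which gives the continuity.
\end{proof}

\begin{proposition}\label{prop:nonsep}
Let $\mathbb{B}$ be a separable Banach space with the RNP whose dual is not separable, and let $\eta\in(0,1)$. There are a compactly supported Borel probability measure $\mu$ and a bounded Borel function $f$ on $\mathbb{B}$ such that for every $p\in(1,\infty)$ we have $f\in W^{1,p}(\mathbb{B},\mu)$, $|D_\mu f|\le1$, and $\||D_\mu(f-h)|\|_{L^p(\mu)}\ge\eta/2$ for all $h\in\mathrm{LIP}_b(\mathbb{B})$.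
\end{proposition}

\begin{proof}
Choose a unit vector $e_0$ and $\ell_0\in\mathbb{B}^*$ with $\ell_0(e_0)=1$, and let $X=\ker\ell_0$. Then $X$ is separable, and $X^*$ is not separable because $\mathbb{B}^*$ is isomorphic to $\mathbb{R}\oplus X^*$. Let $x_s$ and $F$ be given by Lemma~\ref{lem:tree}, and take $J=T$. There are $2^n$ words of length $n$, so the edge lengths must decay faster than $2^{-n}$ to be summable. We take $a_s=4^{-|s|}$, so that $\sum_sa_s=\sum_{n\ge0}2^n4^{-n}=2$. By (H3) the Cantor set must contract faster still, and we take $\beta=5$. Let $\mu$ be the box measure with $b=\kappa e_0$, and let $f=f_F$.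

Put $j_n(\omega)=\omega|(n-1)$ and $r_n=4^{-(n-1)}$. The map $j_n$ depends only on the first $n-1$ digits, so it is continuous and invariant under $\sigma_n$, and (H1) holds. If $\omega_n=0$ and $s=\omega|(n-1)$, then $\omega$ extends $s0$ and $\sigma_n\omega$ extends $s1$, so (H2) holds with $c=\eta$. Finally $5^{-n}/r_n=\frac14(\frac45)^n\to0$. Proposition~\ref{prop:obstruction} gives the claim.
\end{proof}

\section{The dual space inside a Sobolev space}\label{sec:embed}

If the edges of the box point in a dense set of directions, the minimal gradient of a linear functional recovers its norm.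

\begin{proposition}\label{prop:embed}
Let $\mathbb{B}$ be a separable Banach space with the RNP. There is a compactly supported Borel probability measure $\mu$ on $\mathbb{B}$ such that
\begin{equation}\label{eq:embed}
\|\ell\|\le\|\ell\|_{W^{1,p}(\mathbb{B},\mu)}\le2^{1/p}\|\ell\|\qquad\text{for all }\ell\in\mathbb{B}^*\text{ and }p\in(1,\infty).
\end{equation}
In particular, if $W^{1,p}(\mathbb{B},\mu)$ is separable for this $\mu$ and one $p$, then $\mathbb{B}^*$ is separable.
\end{proposition}

\begin{proof}
If $\mathbb{B}=\{0\}$, take the Dirac mass at $0$. Otherwise let $(x_k)_{k\in\mathbb{N}}$ be dense in the unit sphere, let $a_k=2^{-k}$ and $b=0$, and let $\mu$ be the box measure \eqref{eq:box}. It is concentrated on the compact set $K=S(Q)$, which lies in the unit ball. Let $\ell\in\mathbb{B}^*$. On the unit ball $|\ell|\le\|\ell\|$, so $\ell$ agrees $\mu$-a.e.\ with the bounded $\|\ell\|$-Lipschitz function $\max(-\|\ell\|,\min(\ell,\|\ell\|))$. By (K1), $\ell\in W^{1,p}(\mathbb{B},\mu)$ and $|D_\mu\ell|\le\|\ell\|$. This gives the upper bound in \eqref{eq:embed}.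

Apply Lemma~\ref{lem:slide} to $g=\ell$ with the constant maps $j=k$ and $\varepsilon=\pm1$, the sign chosen so that $\varepsilon\,\ell(x_k)=|\ell(x_k)|$. Here $r=2^{-k}$ and $\Delta\ell=\theta r\,\ell(x_k)$, so \eqref{eq:slide} reads $|\ell(x_k)|\le(1-\theta)^{-1}\int|D_\mu\ell|\,d\mu$. Letting $\theta\to0$ and taking the supremum over $k$ gives $\|\ell\|\le\int|D_\mu\ell|\,d\mu\le\||D_\mu\ell|\|_{L^p(\mu)}$, which implies the lower bound.

By \eqref{eq:embed} the linear map $\ell\mapsto\ell$ is an isomorphism of $\mathbb{B}^*$ onto a subspace of $W^{1,p}(\mathbb{B},\mu)$, and subsets of separable metric spaces are separable.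
\end{proof}

\section{Spaces with separable dual}\label{sec:sep}

\begin{proposition}\label{prop:sep}
Let $(\mathbb{B},\mu)$ be a weighted Banach space with $\mathbb{B}^*$ separable, and let $p\in(1,\infty)$. Then smooth cylindrical functions are dense in $W^{1,p}(\mathbb{B},\mu)$, and $W^{1,p}(\mathbb{B},\mu)$ is separable.
\end{proposition}

Throughout this section $\mathbb{B}$, $\mu$ and $p$ are as in the proposition. We start from a sequence $f_n$ given by (K2) and study the differentials $df_n$ as $\mathbb{B}^*$-valued functions. They converge weak* along a subsequence, but Mazur's theorem requires weak convergence. Remark~\ref{rem:energy} shows that weak* convergence with convergence of norms can be too little. The remedy is to apply (K2) for an equivalent norm, chosen so that convergence of norms forces the $df_n$ to lie, uniformly in $n$, close to a finite-dimensional subspace of $\mathbb{B}^*$.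

\subsection{Bochner spaces}

For a separable Banach space $Z$ and $r\in(1,\infty)$, $L^r(\mu;Z)$ is the space of classes of Borel maps $u\colon\mathbb{B}\to Z$ with $\int\|u\|^r\,d\mu<\infty$. Simple functions $\sum_i1_{A_i}u_i$, with finitely many disjoint Borel sets $A_i$, are dense in it. It is separable, because $Z$ and $L^r(\mu)$ are. We use the following duality theorem.
\begin{itemize}
\item[(BD)] If $Y$ is a Banach space with $Y^*$ separable, then $L^q(\mu;Y)^*=L^p(\mu;Y^*)$ isometrically, through the pairing $\int\alpha(v)\,d\mu$.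
\end{itemize}
Indeed $Y^*$ has the RNP by (R2), and then \cite[Theorem IV.1.1]{DU} applies. Put $E=L^p(\mu;\mathbb{B}^*)=L^q(\mu;\mathbb{B})^*$. Since the predual is separable, every bounded sequence in $E$ has a weak* convergent subsequence. If $g$ is smooth cylindrical, then $dg$ is continuous and bounded, so $dg\in E$.

\subsection{Differentials along test plans}

For $\pi\in\Pi_q(\mathbb{B},\mu)$ with constant $C$ and for $\alpha\in E$ put
\[
\Lambda_\pi(\alpha)=\int\!\!\int_0^1\alpha(\gamma_t)(\dot\gamma_t)\,dt\,d\pi(\gamma),\qquad I_\pi=\Big(\int\!\!\int_0^1\|\dot\gamma_t\|^q\,dt\,d\pi(\gamma)\Big)^{1/q}.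
\]
H\"older's inequality and $(e_t)_\#\pi\le C\mu$ give, for Borel $\phi\ge0$,
\begin{equation}\label{eq:holder}
\int\!\!\int_0^1\phi(\gamma_t)\,\|\dot\gamma_t\|\,dt\,d\pi\le C^{1/p}\,\|\phi\|_{L^p(\mu)}\,I_\pi .
\end{equation}
With $\phi=\|\alpha\|$ this shows that $\Lambda_\pi$ is a bounded linear functional on $E$. To pass to weak* limits we need more, namely that $\Lambda_\pi$ comes from the predual. The representing vector field $v$ is the momentum of the plan: it records the total velocity of the curves that pass through a given set.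

\begin{lemma}\label{lem:momentum}
For every $\pi\in\Pi_q(\mathbb{B},\mu)$ there is $v\in L^q(\mu;\mathbb{B})$ with $\Lambda_\pi(\alpha)=\int\alpha(v)\,d\mu$ for all $\alpha\in E$. In particular $\Lambda_\pi$ is weak* continuous.
\end{lemma}

\begin{proof}
For Borel $A\subseteq\mathbb{B}$ let
\[
M(A)=\int\!\!\int_0^11_A(\gamma_t)\,\dot\gamma_t\,dt\,d\pi\in\mathbb{B},\qquad\tau(A)=\int\!\!\int_0^11_A(\gamma_t)\,\|\dot\gamma_t\|\,dt\,d\pi .
\]
By \eqref{eq:holder}, $\phi\mapsto\int\phi\,d\tau$ is a bounded functional on $L^p(\mu)$, so $\tau=\rho\mu$ with $\rho\in L^q(\mu)$. The set function $M$ is additive and $\|M(A)\|\le\tau(A)$. Hence $M$ is countably additive, has bounded variation, and vanishes on $\mu$-null sets. The RNP of $\mathbb{B}$ gives a Bochner integrable $v$ with $M(A)=\int_Av\,d\mu$.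

Let $(y_k)$ be dense in $\mathbb{B}$, and let $\xi_k\in\mathbb{B}^*$ satisfy $\|\xi_k\|\le1$ and $\xi_k(y_k)=\|y_k\|$. Then $\xi_k(y)\ge\|y\|-2\|y-y_k\|$, so $\|y\|=\sup_k\xi_k(y)$ for all $y$. From $\int_A\xi_k(v)\,d\mu=\xi_k(M(A))\le\int_A\rho\,d\mu$ for all $A$ we get $\xi_k(v)\le\rho$ $\mu$-a.e. Therefore $\|v\|\le\rho$ $\mu$-a.e., and $v\in L^q(\mu;\mathbb{B})$.

For simple $\alpha=\sum_i1_{A_i}\ell_i$ we have $\Lambda_\pi(\alpha)=\sum_i\ell_i(M(A_i))=\int\alpha(v)\,d\mu$. Both sides are continuous in $\alpha\in E$, so the identity holds on $E$.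
\end{proof}

We say that $\alpha\in E$ \emph{represents} $f\in L^p(\mu)$ if $\int f(\gamma_1)-f(\gamma_0)\,d\pi=\Lambda_\pi(\alpha)$ for all $\pi\in\Pi_q(\mathbb{B},\mu)$. This relation is linear in $(f,\alpha)$.

\begin{lemma}\label{lem:represent}
\begin{itemize}
\item[(i)] If $g$ is smooth cylindrical, then $dg$ represents $g$.
\item[(ii)] If $\alpha_n$ represents $f_n$, $f_n\to f$ in $L^p(\mu)$, and $\alpha_n\to\alpha$ weak* in $E$, then $\alpha$ represents $f$.
\item[(iii)] If $\alpha$ represents $f$, then $f\in W^{1,p}(\mathbb{B},\mu)$ and $|D_\mu f|\le\|\alpha\|$ $\mu$-a.e.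
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $\gamma$ is absolutely continuous, so is $g\circ\gamma$, because $g$ is Lipschitz. Since $g$ is Fr\'echet differentiable, $(g\circ\gamma)'(t)=dg(\gamma_t)(\dot\gamma_t)$ wherever $\dot\gamma_t$ exists. Integrate in $t$ and in $\gamma$.

(ii) For $i=0,1$ we have $\int|f_n-f|(\gamma_i)\,d\pi\le C\|f_n-f\|_{L^1(\mu)}\to0$, as $\mu$ is finite, and $\Lambda_\pi(\alpha_n)\to\Lambda_\pi(\alpha)$ by Lemma~\ref{lem:momentum}.

(iii) Since $\alpha(\gamma_t)(\dot\gamma_t)\le\|\alpha(\gamma_t)\|\,\|\dot\gamma_t\|$, the function $\|\alpha\|$ is admissible for $f$.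
\end{proof}

By (i), (iii) and linearity, if $\alpha$ represents $f$ and $g$ is smooth cylindrical, then
\begin{equation}\label{eq:dist}
\|f-g\|_{W^{1,p}(\mathbb{B},\mu)}^p\le\|f-g\|_{L^p(\mu)}^p+\|\alpha-dg\|_E^p .
\end{equation}
So it suffices to approximate a pair $(f,\alpha)$ by pairs $(g,dg)$ in the norm of $L^p(\mu)\times E$.

\subsection{A norm that records distances to finite-dimensional subspaces}

Let $(\ell_i)_{i\in\mathbb{N}}$ be dense in $\mathbb{B}^*$. Let $V_0=\{0\}$ and $V_k=\operatorname{span}(\ell_1,\dots,\ell_k)$, let $c_0=1$ and $c_k=2^{-k}$ for $k\ge1$, and define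
\[
\|\ell\|_\sharp^p=\sum_{k\ge0}c_k\operatorname{dist}(\ell,V_k)^p\quad(\ell\in\mathbb{B}^*),\qquad\|x\|_\flat=\sup\{\ell(x):\|\ell\|_\sharp\le1\}\quad(x\in\mathbb{B}).
\]
The term $k=0$ is $\|\ell\|^p$. Let $Y_k=\{x\in\mathbb{B}:\ell(x)=0\text{ for all }\ell\in V_k\}$, so that $Y_0=\mathbb{B}$. To use (K2) we must know that $\|\cdot\|_\sharp$ is a dual norm, and this is where $\dim V_k<\infty$ first enters.

\begin{lemma}\label{lem:renorm}
\begin{itemize}
\item[(i)] $\operatorname{dist}(\ell,V_k)=\|\ell|_{Y_k}\|_{Y_k^*}$ for all $\ell\in\mathbb{B}^*$ and $k\ge0$.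
\item[(ii)] $\|\cdot\|_\sharp$ and $\|\cdot\|_\flat$ are norms, with $\|\ell\|\le\|\ell\|_\sharp\le2^{1/p}\|\ell\|$ and $2^{-1/p}\|x\|\le\|x\|_\flat\le\|x\|$, and $\|\cdot\|_\sharp$ is the dual norm of $\|\cdot\|_\flat$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $\xi\in V_k$, then $\|\ell-\xi\|\ge\|(\ell-\xi)|_{Y_k}\|=\|\ell|_{Y_k}\|$. Conversely, extend $\ell|_{Y_k}$ by the Hahn--Banach theorem to $\ell'\in\mathbb{B}^*$ with the same norm. Then $\ell-\ell'$ vanishes on $Y_k=\bigcap_{i\le k}\ker\ell_i$, so by linear algebra it is a combination of $\ell_1,\dots,\ell_k$. Hence $\operatorname{dist}(\ell,V_k)\le\|\ell'\|=\|\ell|_{Y_k}\|$.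

(ii) Each $\operatorname{dist}(\cdot,V_k)$ is a seminorm bounded by $\|\cdot\|$, and $\sum_kc_k=2$. So $\|\cdot\|_\sharp$, a weighted $\ell^p$-sum of these seminorms, is a norm with the stated bounds. Its unit ball $B_\sharp$ lies between the $\|\cdot\|$-balls of radii $2^{-1/p}$ and $1$, which gives the bounds for $\|\cdot\|_\flat$; as a supremum of linear functionals over a symmetric set, $\|\cdot\|_\flat$ is then a norm.

By (i), $\operatorname{dist}(\ell,V_k)=\sup\{|\ell(y)|:y\in Y_k,\ \|y\|\le1\}$ is a supremum of weak* continuous functions of $\ell$, hence weak* lower semicontinuous. Finite sums and suprema preserve lower semicontinuity, so $B_\sharp$ is weak* closed. By definition $\ell(x)\le\|x\|_\flat$ for $\ell\in B_\sharp$, so $B_\sharp$ is contained in the unit ball of the dual norm of $\|\cdot\|_\flat$. If $\ell\notin B_\sharp$, Hahn--Banach separation in the weak* topology, whose continuous functionals are the evaluations at points of $\mathbb{B}$, gives $x$ with $\ell(x)>\sup_{\xi\in B_\sharp}\xi(x)=\|x\|_\flat$. So the two unit balls coincide.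
\end{proof}

Let $\mathbb{B}_\flat=(\mathbb{B},\|\cdot\|_\flat)$. It is separable and has the RNP. Absolutely continuous curves, their derivatives, test plans and smooth cylindrical functions are the same for $\mathbb{B}$ and $\mathbb{B}_\flat$. If $G$ is admissible for $f$ in $\mathbb{B}$, then $2^{1/p}G$ is admissible for $f$ in $\mathbb{B}_\flat$, because $\|\dot\gamma_t\|\le2^{1/p}\|\dot\gamma_t\|_\flat$. So every $f\in W^{1,p}(\mathbb{B},\mu)$ lies in $W^{1,p}(\mathbb{B}_\flat,\mu)$. We write $|D^\flat f|$ for its minimal gradient there.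

The effect of the new norm is visible for single functionals. Suppose that $\xi_n\to\xi$ weak* in $\mathbb{B}^*$ and $\|\xi_n\|_\sharp\to\|\xi\|_\sharp$. Each term of the series for $\|\cdot\|_\sharp^p$ is lower semicontinuous and the sums converge, so each term converges: $\operatorname{dist}(\xi_n,V_k)\to\operatorname{dist}(\xi,V_k)$. For large $k$ the limit is less than $\delta$, so for large $n$ the $\xi_n$ lie within $\delta$ of a bounded, hence relatively compact, subset of $V_k$. The proof below carries out this argument for functions. The space $V_k$ is replaced by $L^p(\mu;V_k)$, which is isomorphic to a finite product of copies of $L^p(\mu)$ and so is reflexive, since $1<p<\infty$. Norm compactness is replaced by weak compactness and Mazur's theorem: the weak limit of a sequence in a Banach space lies in the norm closure of the convex hull of the sequence.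

\subsection{Proof of Proposition~\ref{prop:sep}}

\begin{proof}
Let $f\in W^{1,p}(\mathbb{B},\mu)$.

\emph{Step 1: a weak* limit.} By (K2) for $(\mathbb{B}_\flat,\mu)$ and Lemma~\ref{lem:renorm}(ii), there are smooth cylindrical $f_n$ with $f_n\to f$ and $\|df_n\|_\sharp\to|D^\flat f|$ in $L^p(\mu)$. Since $\|\cdot\|\le\|\cdot\|_\sharp$, the sequence $(df_n)$ is bounded in $E$. Passing to a subsequence, $df_n\to\alpha$ weak* in $E$. By Lemma~\ref{lem:represent}(i),(ii), $\alpha$ represents $f$. Since $\alpha(\gamma_t)(\dot\gamma_t)\le\|\alpha(\gamma_t)\|_\sharp\|\dot\gamma_t\|_\flat$, the function $\|\alpha\|_\sharp$ is admissible for $f$ in $\mathbb{B}_\flat$, and minimality gives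
\begin{equation}\label{eq:minimal}
|D^\flat f|\le\|\alpha\|_\sharp\quad\mu\text{-a.e.}
\end{equation}
This inequality says that no norm is lost in the weak* limit.

\emph{Step 2: each piece of the norm converges.} For $\zeta\in E$ and $k\ge0$ let $N_k(\zeta)=\int\operatorname{dist}(\zeta(x),V_k)^p\,d\mu(x)$. The space $Y_k^*$ is the image of $\mathbb{B}^*$ under restriction, hence separable. By Lemma~\ref{lem:renorm}(i) and (BD) for $Y_k$,
\[
N_k(\zeta)^{1/p}=\|\zeta|_{Y_k}\|_{L^p(\mu;Y_k^*)}=\sup\Big\{\int\zeta(v)\,d\mu:\ v\in L^q(\mu;Y_k),\ \|v\|_{L^q}\le1\Big\}.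
\]
As $L^q(\mu;Y_k)\subseteq L^q(\mu;\mathbb{B})$, each $N_k$ is weak* lower semicontinuous on $E$, and $\liminf_nN_k(df_n)\ge N_k(\alpha)$. For $k=0$ this is the lower semicontinuity of $\|\cdot\|_E$. On the other hand, by monotone convergence and \eqref{eq:minimal},
\[
\sum_{k\ge0}c_kN_k(df_n)=\int\|df_n\|_\sharp^p\,d\mu\ \longrightarrow\ \int|D^\flat f|^p\,d\mu\le\int\|\alpha\|_\sharp^p\,d\mu=\sum_{k\ge0}c_kN_k(\alpha)<\infty .
\]
Fix $m\ge0$. Fatou's lemma for series gives $\liminf_n\sum_{k\ne m}c_kN_k(df_n)\ge\sum_{k\ne m}c_kN_k(\alpha)$. Subtracting,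
\[
\limsup_nc_mN_m(df_n)\le\sum_{k\ge0}c_kN_k(\alpha)-\sum_{k\ne m}c_kN_k(\alpha)=c_mN_m(\alpha).
\]
Thus $N_m(df_n)\to N_m(\alpha)$ for every $m$.

\emph{Step 3: approximation with values in $V_k$.} Let $\delta>0$. Since $\bigcup_kV_k$ is dense in $\mathbb{B}^*$, $\operatorname{dist}(\alpha(x),V_k)\to0$ for every $x$, and these functions are bounded by $\|\alpha\|\in L^p(\mu)$. By dominated convergence there is $k$ with $N_k(\alpha)<\delta^p$, and by Step 2 there is $n_\delta$ with $N_k(df_n)<\delta^p$ for $n\ge n_\delta$. We want maps into $V_k$ close to $df_n$. To avoid a measurable choice of nearest points, we pass through simple functions. For $n\ge n_\delta$ pick a simple $s_n=\sum_i1_{A_i}\xi_i$ with $\|df_n-s_n\|_E<\delta$, let $\xi_i'\in V_k$ be a nearest point to $\xi_i$, which exists as $\dim V_k<\infty$, and put $\beta_n=\sum_i1_{A_i}\xi_i'$. The function $\operatorname{dist}(\cdot,V_k)$ is $1$-Lipschitz, so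
\[
\|s_n-\beta_n\|_E=N_k(s_n)^{1/p}\le N_k(df_n)^{1/p}+\|s_n-df_n\|_E<2\delta,
\]
and $\|df_n-\beta_n\|_E<3\delta$.

\emph{Step 4: convex combinations.} The sequence $(\beta_n)_{n\ge n_\delta}$ is bounded in the reflexive space $L^p(\mu;V_k)$. Along a subsequence it converges weakly to some $\beta_\infty\in L^p(\mu;V_k)$. Elements of $L^q(\mu;\mathbb{B})$ act as bounded functionals on $L^p(\mu;V_k)\subseteq E$, so $df_n-\beta_n\to\alpha-\beta_\infty$ weak* in $E$ along this subsequence, and $\|\alpha-\beta_\infty\|_E\le3\delta$ by lower semicontinuity. The pairs $(f_n,\beta_n)$ converge weakly to $(f,\beta_\infty)$ in $L^p(\mu)\times L^p(\mu;V_k)$. By Mazur's theorem there are indices $n_1,\dots,n_l\ge n_\delta$ and weights $t_i\ge0$ with $\sum_it_i=1$ such that $g=\sum_it_if_{n_i}$ satisfies $\|g-f\|_{L^p(\mu)}<\delta$ and $\|\sum_it_i\beta_{n_i}-\beta_\infty\|_E<\delta$. The function $g$ is smooth cylindrical, $dg=\sum_it_i\,df_{n_i}$, and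
\[
\|dg-\alpha\|_E\le\sum_it_i\|df_{n_i}-\beta_{n_i}\|_E+\Big\|\sum_it_i\beta_{n_i}-\beta_\infty\Big\|_E+\|\beta_\infty-\alpha\|_E<7\delta .
\]
By \eqref{eq:dist}, $\|f-g\|_{W^{1,p}(\mathbb{B},\mu)}^p\le\delta^p+(7\delta)^p$. Since $\delta$ is arbitrary, smooth cylindrical functions are dense.

\emph{Step 5: separability.} The set of pairs $(g,dg)$ with $g$ smooth cylindrical is a subset of the separable metric space $L^p(\mu)\times E$, so it contains a dense sequence $(g_i,dg_i)$. By \eqref{eq:dist} with $f$ smooth cylindrical and $\alpha=df$, every smooth cylindrical function is a limit in $W^{1,p}(\mathbb{B},\mu)$ of functions $g_i$. By the density just proved, $\{g_i\}$ is dense in $W^{1,p}(\mathbb{B},\mu)$.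
\end{proof}

This completes the proof of Theorem~\ref{thm:class}.

\begin{remark}
The separability of $\mathbb{B}^*$ enters through (BD) in Steps 1 and 2, through the density of $\bigcup_kV_k$ in Step 3, and through the separability of $E$ in Step 5. In the example of Theorem~\ref{thm:ell1} the argument breaks at Step 1. By Remark~\ref{rem:energy} the pointwise weak* limit of $dh_N$ takes values at mutual distance $2$ for distinct $\omega$. A separable subset of $\ell^\infty$ contains only countably many of these values, and countable subsets of $\Omega$ are $\nu$-null, so the limit is not an $L^p$ limit of simple functions.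
\end{remark}

\begin{remark}
Proposition~\ref{prop:sep} covers Sobolev spaces to which (K3) does not apply. If $\mathbb{B}$ is not reflexive, neither is $\mathbb{B}^*$. By \eqref{eq:embed}, $\mathbb{B}^*$ is isomorphic to a closed subspace of $W^{1,p}(\mathbb{B},\mu)$ for the measure $\mu$ of Proposition~\ref{prop:embed}, so this Sobolev space is not reflexive. An example is James' space $\mathcal{J}$. It is not reflexive, it is isomorphic to $\mathcal{J}^{**}$, so that it is isomorphic to a separable dual space and has the RNP, and its dual is separable.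
\end{remark}

\begin{thebibliography}{9}

\bibitem{DU} Diestel and Uhl, \emph{Vector Measures}.

\bibitem{PR} Enrico Pasqualetto and Tapio Rajala, \emph{Vector calculus on weighted reflexive Banach spaces}, arXiv:2306.03684 (2023).

\end{thebibliography}
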